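\title{Almost nonnegative curvature operator and the Euler characteristic}

\begin{abstract}
We prove that a closed manifold with almost nonnegative curvature operator has nonnegative Euler characteristic. More precisely, if a closed Riemannian $n$-manifold $M$ has diameter at most $1$ and all its Weitzenb\"ock curvature terms are bounded below by $-\varepsilon(n)$, then there is a closed subgroup $G\subset O(n)$ with $\chi(M)=\int_G\det(1-g)\,dg$ and $b_p(M)\le\dim(\Lambda^p)^G$. Hence $0\le\chi(M)\le 2^{n-1}$, and the signature satisfies $\sigma(M)^2\le 2^{n-1}\chi(M)$ when it is defined. The proof treats all eigenforms of the Hodge Laplacian with small eigenvalue, not only the harmonic ones: they are almost parallel, they compute $\chi$, and in the limit their span is exactly the space of exterior forms fixed by a compact group. With almost nonnegative curvature operator we also obtain $\chi=0$ if the fundamental group is infinite, and $0\le|\pi_1|\,\chi\le2^{n-1}$ if it is finite.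
\end{abstract}

\section{The question and the results}\label{sec:intro}

Manifolds in this paper are smooth, closed (compact without boundary) and connected, and they need not be orientable. For a Riemannian metric with Levi-Civita connection $\nabla$ let $R(v,w)=\nabla_v\nabla_w-\nabla_w\nabla_v-\nabla_{[v,w]}$. The \emph{curvature operator} at a point $x$ is the symmetric endomorphism $\mathcal R$ of $\Lambda^2T_xM$ given by
\[
\langle\mathcal R(v\wedge w),y\wedge z\rangle=\langle R(v,w)z,y\rangle ,
\]
where the bivectors $e_j\wedge e_k$, $j<k$, of an orthonormal basis are orthonormal. On the unit sphere $\mathcal R$ is the identity. The sectional curvature of the plane spanned by orthonormal vectors $v,w$ is $\langle\mathcal R(v\wedge w),v\wedge w\rangle$, so a lower bound for $\mathcal R$ is a lower bound for the sectional curvature, imposed on all bivectors rather than only on the decomposable ones. We write $\lambda_1\le\lambda_2\le\cdots$ for the eigenvalues of $\mathcal R$ at a point.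

\begin{definition}\label{def:anco}
A closed manifold $X$ admits \emph{almost nonnegative curvature operator} (ANCO) if it carries Riemannian metrics $g_i$, $i\ge1$, such that $\operatorname{diam}(g_i)\le1$ and all eigenvalues of the curvature operator of $g_i$ are at least $-1/i$ at every point.
\end{definition}

Replacing $g$ by $c^2g$ multiplies the diameter by $c$ and the eigenvalues of $\mathcal R$ by $c^{-2}$. The definition therefore measures the scale-invariant quantity $\lambda_1\operatorname{diam}^2$. The diameter bound cannot be dropped: without it every metric, for instance one on a surface of genus $2$, can be rescaled so that $\lambda_1\ge-1/i$. The following question is posed in \cite{HT}.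

\medskip
\noindent\textbf{Question.} \emph{Does every closed manifold with almost nonnegative curvature operator have nonnegative Euler characteristic?}
\medskip

In dimension at most $1$ the manifold is a point or a circle, and there is nothing to prove. For a surface, $\mathcal R$ is the Gauss curvature $K$. If $K\ge-1/i\ge-1$ and $\operatorname{diam}\le1$, the Bishop volume comparison bounds the area by that of a hyperbolic disk of radius $1$, which is $2\pi(\cosh1-1)<2\pi$. The Gauss--Bonnet formula then gives $2\pi\chi=\int K>-2\pi$, so $\chi\ge0$. This suggests the answer yes, but the argument does not extend. On a product of two surfaces the Gauss--Bonnet integrand is a positive multiple of $K_1K_2$, which has no pointwise lower bound when $K_1=-1/i$ and $K_2$ is bounded only from below. We use differential forms instead, and show that the answer is yes in all dimensions.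

\begin{theorem}\label{thm:A}
If a closed manifold $X$ admits ANCO, then $\chi(X)\ge0$.
\end{theorem}

The proof gives a formula for $\chi$, and it uses the curvature only through its action on forms. Let $\Delta=dd^*+d^*d$ be the Hodge Laplacian. The \emph{Weitzenb\"ock term} $W_p$ is the symmetric endomorphism of $\Lambda^pT^*M$ defined by $\Delta=\nabla^*\nabla+W_p$ on $p$-forms (see Section~\ref{sec:W}), and $W_p\ge-\varepsilon$ means $\langle W_p\omega,\omega\rangle\ge-\varepsilon|\omega|^2$ pointwise. Let $V=\mathbb R^n$, $\Lambda^p=\Lambda^pV^*$ and $\Lambda=\bigoplus_p\Lambda^p$. For a subgroup $G\subset O(n)$ we write $(\Lambda^p)^G$ for the space of $p$-forms fixed by $G$, and on a compact group $dg$ is the Haar probability measure.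

\begin{theorem}\label{thm:B}
For every $n\ge2$ there is $\varepsilon(n)>0$ such that every closed connected Riemannian $n$-manifold $M$ with
\begin{equation}\label{eq:hyp}
\operatorname{diam}(M)\le1,\qquad W_p\ge-\varepsilon(n)\quad\text{for all }0\le p\le n,
\end{equation}
has the following properties. There is a closed subgroup $G\subset O(n)$, with $G\subset SO(n)$ if $M$ is oriented and $n\equiv0\bmod4$, such that:
\begin{enumerate}
\item[(1)] $\chi(M)=\int_G\det(1-g)\,dg$, hence $0\le\chi(M)\le2^{n-1}$;
\item[(2)] $b_p(M)\le\dim(\Lambda^p)^G\le\binom np$; in particular, $b_1(M)>0$ implies $\chi(M)=0$;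
\item[(3)] if $n=4k$ and $M$ is oriented, its signature satisfies $\sigma(M)^2\le2^{n-1}\chi(M)$; in particular, $\chi(M)=0$ implies $\sigma(M)=0$.
\end{enumerate}
Condition \eqref{eq:hyp} holds if $\operatorname{diam}(M)\le1$ and $\lambda_1+\dots+\lambda_{\lceil n/2\rceil}\ge-\varepsilon'(n)$ pointwise, for a suitable $\varepsilon'(n)>0$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $X$ be a closed manifold of dimension $n\ge2$ that admits ANCO. If $\pi_1(X)$ is infinite, then $\chi(X)=0$. If $\pi_1(X)$ is finite, then $0\le|\pi_1(X)|\,\chi(X)\le2^{n-1}$.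
\end{theorem}

Flat tori have $\chi=0$, so the lower bound is attained. For $n=2$ the upper bound $2$ is attained by $S^2$; we do not claim that $2^{n-1}$ is sharp in general. From now on $n\ge2$.

Section~\ref{sec:W} bounds $W_p$ in terms of $\mathcal R$. Section~\ref{sec:models} explains the method on two models: the case $W_p\ge0$, where $G$ comes from holonomy, and a nilmanifold, which shows why harmonic forms do not suffice in general and what replaces them. The replacement needs an algebraic criterion for a space of forms to be $\Lambda^G$ (Section~\ref{sec:algebra}) and estimates that depend only on $n$ (Section~\ref{sec:analysis}). These are combined in Section~\ref{sec:limit}, which ends with the proof of Theorem~\ref{thm:A}. Sections~\ref{sec:signature} and~\ref{sec:B} treat the signature and Theorem~\ref{thm:B}, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.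

\section{The Weitzenb\"ock term}\label{sec:W}

On $\Lambda$ we use the inner product for which the forms $e^I=e^{i_1}\wedge\dots\wedge e^{i_p}$, $I=\{i_1<\dots<i_p\}$, are orthonormal. The group $O(n)$ acts isometrically by $g\omega=(g^{-1})^*\omega$; on $\Lambda^1$, in the basis $e^1,\dots,e^n$, this action has the same matrix as $g$ on $V$. On a Riemannian manifold $d^*$ is the formal adjoint of $d$, which needs no orientation. We use Hodge theory in the following form: $\Delta$ has discrete spectrum in $[0,\infty)$ with finite multiplicities, the $L^2$ forms have an orthonormal basis of smooth eigenforms, $\Delta$ commutes with $d$ and $d^*$, and $\ker\Delta$ in degree $p$ is isomorphic to $H^p(M;\mathbb R)$.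

Identify $\Lambda^2V$ with $\mathfrak{so}(n)$ by letting $v\wedge w$ act as $z\mapsto\langle w,z\rangle v-\langle v,z\rangle w$. Then $\langle Lz,y\rangle=\langle L,y\wedge z\rangle$ for all $L\in\mathfrak{so}(n)$, so the definition of $\mathcal R$ reads $R(v,w)=\mathcal R(v\wedge w)$. The element $E_{jk}=e_j\wedge e_k$ maps $e_k\mapsto e_j$ and $e_j\mapsto-e_k$. Each $L\in\mathfrak{so}(n)$ acts on $\Lambda$ as a skew-symmetric derivation $\rho(L)$, and $\rho(E_{jk})=e^j\iota_k-e^k\iota_j$, where $e^j$ denotes exterior multiplication by $e^j$ and $\iota_k$ contraction with $e_k$.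

\begin{lemma}\label{lem:formula}
Let $\Xi_a$ be an orthonormal eigenbasis of $\mathcal R$ at a point, with eigenvalues $\lambda_a$. Then
\begin{equation}\label{eq:W}
W_p=-\sum_a\lambda_a\,\rho(\Xi_a)^2,\qquad\langle W_p\omega,\omega\rangle=\sum_a\lambda_a\,|\rho(\Xi_a)\omega|^2 .
\end{equation}
Moreover $W_0=W_n=0$ and $W_1=\operatorname{Ric}$.
\end{lemma}

\begin{proof}
In a local orthonormal frame, $d=\sum_je^j\nabla_j$ and $d^*=-\sum_k\iota_k\nabla_k$. At the center of a frame that is parallel at that point, $\nabla$ commutes with $e^j$ and $\iota_k$. Writing $\nabla^2_{jk}$ for the second covariant derivative and using $\iota_ke^j=\delta_{jk}-e^j\iota_k$, we get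
\[
\Delta=-\sum_{j,k}\bigl(e^j\iota_k\nabla^2_{jk}+\iota_ke^j\nabla^2_{kj}\bigr)
=-\sum_j\nabla^2_{jj}-\sum_{j,k}e^j\iota_k\bigl(\nabla^2_{jk}-\nabla^2_{kj}\bigr).
\]
The first term is $\nabla^*\nabla$, and $\nabla^2_{jk}-\nabla^2_{kj}=\rho(R(e_j,e_k))=\rho(\mathcal RE_{jk})$ is antisymmetric in $j,k$. Hence
\[
W=-\sum_{j,k}e^j\iota_k\,\rho(R(e_j,e_k))=-\sum_{j<k}\rho(E_{jk})\,\rho(\mathcal RE_{jk}).
\]
Substituting $\mathcal RE_{jk}=\sum_a\lambda_a\langle E_{jk},\Xi_a\rangle\Xi_a$ and using $\sum_{j<k}\langle E_{jk},\Xi_a\rangle E_{jk}=\Xi_a$ gives the first formula in \eqref{eq:W}; the second follows because $\rho(\Xi_a)$ is skew. The algebra $\mathfrak{so}(n)$ acts trivially on $\Lambda^0$ and $\Lambda^n$, so $W_0=W_n=0$. For a $1$-form $\xi$ dual to the vector $v$,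
\[
W_1\xi=-\sum_{j,k}\langle R(e_j,e_k)v,e_k\rangle\,e^j=\sum_{j,k}\langle R(e_j,e_k)e_k,v\rangle\,e^j=\sum_j\operatorname{Ric}(e_j,v)\,e^j.\qedhere
\]
\end{proof}

By \eqref{eq:W}, $\langle W_p\omega,\omega\rangle$ is a weighted sum of the eigenvalues of $\mathcal R$ with weights $|\rho(\Xi_a)\omega|^2$. The total weight is a constant, and no single eigenvalue carries too much of it; the bound on the individual weights is as in Petersen--Wink \cite{PW}.

\begin{lemma}\label{lem:W}
Let $1\le p\le n-1$ and $q=\min(p,n-p)$. Then $W_p\ge q(\lambda_1+\dots+\lambda_{n-q})$ pointwise. In particular, for $\varepsilon\ge0$: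
\begin{enumerate}
\item[(a)] if $\lambda_1\ge-\varepsilon$, then $W_p\ge-p(n-p)\varepsilon$;
\item[(b)] if $\lambda_1+\dots+\lambda_{\lceil n/2\rceil}\ge-\varepsilon$, then $W_p\ge-n\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\omega\in\Lambda^p$ be a unit vector and $c_a=|\rho(\Xi_a)\omega|^2$.

\emph{Total weight: $\sum_ac_a=p(n-p)=q(n-q)$.} The operator $-\sum_a\rho(\Xi_a)^2$ does not depend on the orthonormal basis of $\mathfrak{so}(n)$, so it equals $-\sum_{j<k}\rho(E_{jk})^2$. If both or neither of $j,k$ lie in $I$, then $\rho(E_{jk})e^I=0$. If exactly one does, $\rho(E_{jk})$ replaces the factor $e^k$ by $e^j$, or the factor $e^j$ by $-e^k$, so $\rho(E_{jk})^2e^I=-e^I$. There are $p(n-p)$ pairs of the second kind.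

\emph{Individual weights: $c_a\le q$.} Let $L\in\mathfrak{so}(n)$ be a unit vector. In a suitable orthonormal basis $L=\sum_js_jE_{2j-1,2j}$ with $\sum_js_j^2=1$. The covectors $\zeta_j^\pm=(e^{2j-1}\pm\sqrt{-1}\,e^{2j})/\sqrt2$, together with $e^n$ if $n$ is odd, form a unitary basis of $\Lambda^1\otimes\mathbb C$ with $\rho(L)\zeta_j^\pm=\pm\sqrt{-1}\,s_j\zeta^\pm_j$. Their $p$-fold products form a unitary eigenbasis of $\Lambda^p\otimes\mathbb C$, with eigenvalues $\sqrt{-1}\sum_jw_js_j$, where $w_j=\pm1$ if the product contains exactly one of $\zeta_j^+,\zeta_j^-$, and $w_j=0$ otherwise. Each index with $w_j\ne0$ accounts for one of the $p$ covectors that are used and for one of the $n-p$ that are not, so at most $q$ of the $w_j$ are nonzero. By the Cauchy--Schwarz inequality $|\sum_jw_js_j|^2\le q$, hence $|\rho(L)\omega|^2\le q$.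

\emph{Conclusion.} Put $r=n-q$ and $S_r=\lambda_1+\dots+\lambda_r$. (The two steps above give $q(n-q)\le q\binom n2$, so $\lambda_r$ exists.) Since $c_a-q\le0$ and $\lambda_a\le\lambda_r$ for $a\le r$, while $c_a\ge0$ and $\lambda_a\ge\lambda_r$ for $a>r$,
\[
\sum_a\lambda_ac_a-qS_r=\sum_{a\le r}\lambda_a(c_a-q)+\sum_{a>r}\lambda_ac_a\ge\lambda_r\Bigl(\sum_ac_a-qr\Bigr)=0 .
\]
This is the main inequality, and (a) follows from $S_r\ge-r\varepsilon$. For (b) let $m=\lceil n/2\rceil$. Then $m\le r\le2m$, and the mean $S_r/r$ of the $r$ smallest eigenvalues is nondecreasing in $r$, so $S_r\ge\frac rmS_m\ge-2\varepsilon$ and $W_p\ge-2q\varepsilon\ge-n\varepsilon$.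
\end{proof}

\section{Invariant forms and two models}\label{sec:models}

The sign of $\chi$ will come from the following identity.

\begin{lemma}\label{lem:det}
For a closed subgroup $G\subset O(n)$,
\[
\sum_p(-1)^p\dim(\Lambda^p)^G=\int_G\det(1-g)\,dg\ge0,\qquad\sum_p\dim(\Lambda^p)^G=\int_G\det(1+g)\,dg ,
\]
and both integrands are nonnegative.
\end{lemma}

\begin{proof}
The average $\Pi_G=\int_Gg\,dg$ is the orthogonal projection of $\Lambda$ onto $\Lambda^G$, so $\dim(\Lambda^p)^G=\int_G\operatorname{Tr}(g|\Lambda^p)\,dg$. The trace of $g$ on $\Lambda^p$ is the $p$-th elementary symmetric function of the eigenvalues of $g$, hence $\sum_p(\mp1)^p\operatorname{Tr}(g|\Lambda^p)=\det(1\mp g)$. The eigenvalues of $g\in O(n)$ are $1$, $-1$ and conjugate pairs $z,\bar z$ on the unit circle. They contribute to $\det(1-g)$ the factors $0$, $2$ and $|1-z|^2$, all nonnegative. Since $-g\in O(n)$, also $\det(1+g)\ge0$.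
\end{proof}

\begin{example}[nonnegative Weitzenb\"ock terms]\label{ex:nonneg}
Suppose $W_p\ge0$ for all $p$. For a harmonic form $\omega$, integrating the Weitzenb\"ock formula gives $0=\int|\nabla\omega|^2+\int\langle W_p\omega,\omega\rangle$, so $\omega$ is parallel. Conversely, a parallel form is closed and coclosed, hence harmonic. Evaluation at a point $x$ identifies the parallel forms with the forms on $T_xM$ that are fixed by the holonomy group at $x$, or equivalently by its closure $G$. Thus $b_p=\dim(\Lambda^p)^G$, and Lemma~\ref{lem:det} gives $\chi(M)=\int_G\det(1-g)\,dg\ge0$. For the round $S^2$ we have $G=SO(2)$ and $\chi=\frac1{2\pi}\int_0^{2\pi}(2-2\cos\theta)\,d\theta=2$; for a flat torus $G$ is trivial and $\chi=\det(1-1)=0$.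
\end{example}

If only $W_p\ge-\varepsilon$ is known, harmonic forms are still almost parallel, but an almost parallel form need not be close to a harmonic one. The next example shows this, and it contains the idea of the proof.

\begin{example}[the Heisenberg nilmanifold]\label{ex:heis}
Let $H=\mathbb R^3$ with the group law $(a,b,c)(x,y,z)=(a+x,b+y,c+z+ay)$, let $H_{\mathbb Z}$ be the subgroup of integer points, and let $M=H_{\mathbb Z}\backslash H$, a closed $3$-manifold. For $0<t\le1$ the forms
\[
e^1=dx,\qquad e^2=dy,\qquad e^3=t\,(dz-x\,dy)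
\]
are left invariant, since $dz-x\,dy$ pulls back to $dz+a\,dy-(a+x)\,dy$. Let $g_t$ be the metric on $M$ for which they are orthonormal. The dual frame is $e_1=\partial_x$, $e_2=\partial_y+x\partial_z$, $e_3=t^{-1}\partial_z$, and its only nonzero bracket is $[e_1,e_2]=te_3$. By the Koszul formula the coefficients $\langle\nabla_{e_j}e_k,e_l\rangle$ are constants proportional to $t$, so in this frame $\mathcal R$ is $t^2$ times a fixed matrix. Also $g_t\le g_1$, so the diameters are bounded. After division of all $g_t$ by one constant, which we suppress, this shows that $M$ admits ANCO.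

Write $e^{12}=e^1\wedge e^2$ and so on. On the eight forms $e^I$ the only nonzero differential is $de^3=-t\,e^{12}$. Since $d^*=\pm\star d\star$ and $\star$ permutes the $e^I$ up to sign, the only nonzero codifferential is that of $e^{12}=\star e^3$; it is a constant multiple of $e^3$, and adjointness gives $d^*e^{12}=-t\,e^3$. Therefore
\[
1,\quad e^1,\ e^2,\quad e^{13},\ e^{23},\quad e^{123}\ \text{ are harmonic},\qquad\Delta e^3=t^2e^3,\quad\Delta e^{12}=t^2e^{12}.
\]
All eight forms satisfy $|\nabla e^I|\le Ct$. The product $e^{12}$ of the harmonic forms $e^1,e^2$ is exact, hence orthogonal to every harmonic form. So the harmonic forms are not closed under the wedge product, and the six forms listed do not span $\Lambda^G$ for any $G$, because a group that fixes $e^1$ and $e^2$ fixes $e^{12}$. (The same product shows that $M$ has no metric with all $W_p\ge0$: the harmonic representatives of the independent classes $[dx],[dy]$ would be parallel, and their product would be a nonzero parallel form, hence a nonzero harmonic form, in the class $[dx\wedge dy]=0$.)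

Now add the two eigenforms $e^3,e^{12}$, whose eigenvalue $t^2$ tends to $0$. Two things happen. First, the span becomes all of $\Lambda=\Lambda^G$, with $G$ trivial. Second, the alternating count of dimensions does not change, because $d$ maps $e^3$ to a nonzero multiple of $e^{12}$, and the two cancel: $1-2+2-1=1-3+3-1$. Step~1 in Section~\ref{sec:limit} shows that at most $2^3$ eigenvalues can tend to $0$, so these eight forms span all eigenspaces with small eigenvalue, and we recover $\chi(M)=\det(1-1)=0$. The holonomy group of $g_t$, which is nontrivial because $g_t$ is not flat, plays no role.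
\end{example}

The general proof follows this pattern. The eigenforms whose eigenvalues tend to $0$ compute $\chi$, they are almost parallel, and they are separated from the rest of the spectrum by a gap, which forces their span to be almost closed under natural algebraic operations. What is missing, compared with Example~\ref{ex:nonneg}, is a holonomy group that produces $G$. We obtain $G$ from the forms themselves, as their stabilizer.

\section{Recognizing the invariants of a stabilizer}\label{sec:algebra}

Let $a_1,\dots,a_N$ be forms on $V$ with span $A$ and common stabilizer $G$. Then $A\subset\Lambda^G$, and we need a criterion for equality. Closure under the wedge product is not enough: in $\mathbb R^4$ the span of $1,e^{123},e^{124}$ is a subalgebra with alternating dimension count $1-2=-1$, so by Lemma~\ref{lem:det} it is not of the form $\Lambda^G$. What fails is closure under contractions: the operation $(\alpha,\beta)\mapsto\sum_{j<k}\iota_j\iota_k\alpha\wedge\iota_j\iota_k\beta$ commutes with $O(4)$ and sends $(e^{123},e^{124})$ to $e^{34}$. Instead of listing such operations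 we allow all of them at once.

Fix degrees $p_1,\dots,p_N$ and let $U=\Lambda^{p_1}\oplus\dots\oplus\Lambda^{p_N}$ with the diagonal action of $O(n)$. Let $\mathcal P^p$ be the vector space of polynomial maps $P:U\to\Lambda^p$ that are \emph{equivariant}, that is, $P(\gamma u)=\gamma P(u)$ for all $\gamma\in O(n)$ and $u\in U$.

\begin{lemma}\label{lem:stab}
Let $a=(a_1,\dots,a_N)\in U$ and $G=\{g\in O(n):ga_j=a_j\text{ for all }j\}$. Then $(\Lambda^p)^G=\{P(a):P\in\mathcal P^p\}$ for every $p$. Consequently, if $A=\operatorname{span}(a_1,\dots,a_N)$ contains $P(a)$ for all $p$ and all $P\in\mathcal P^p$, then $A=\Lambda^G$.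
\end{lemma}

\begin{proof}
The set $B=\{P(a):P\in\mathcal P^p\}$ is a linear subspace of $\Lambda^p$, hence closed, and $B\subset(\Lambda^p)^G$ because $gP(a)=P(ga)=P(a)$ for $g\in G$. It suffices to approximate a given $\beta\in(\Lambda^p)^G$ by elements of $B$. We first find a continuous equivariant map on the orbit $\mathcal O=O(n)\cdot a$ with value $\beta$ at $a$, then approximate it by a polynomial, and finally restore equivariance by averaging.

Define $f:\mathcal O\to\Lambda^p$ by $f(\gamma a)=\gamma\beta$. If $\gamma a=\gamma'a$, then $\gamma^{-1}\gamma'\in G$ fixes $\beta$, so $f$ is well defined. It is continuous, because the continuous bijection $O(n)/G\to\mathcal O$ from a compact space to a Hausdorff space is a homeomorphism. Given $\delta>0$, the Stone--Weierstrass theorem, applied to each component of $f$ on the compact set $\mathcal O\subset U$, gives a polynomial map $Q:U\to\Lambda^p$ with $|Q-f|<\delta$ on $\mathcal O$. Put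
\[
P(u)=\int_{O(n)}\gamma^{-1}Q(\gamma u)\,d\gamma .
\]
This is a polynomial map of degree at most $\deg Q$, and the substitution $\gamma\mapsto\gamma\gamma_0^{-1}$ shows $P(\gamma_0u)=\gamma_0P(u)$. Since $\beta=\gamma^{-1}f(\gamma a)$ for every $\gamma$,
\[
|P(a)-\beta|\le\int_{O(n)}|Q(\gamma a)-f(\gamma a)|\,d\gamma<\delta .
\]
Thus $B=(\Lambda^p)^G$. For the last assertion, $A\subset\Lambda^G$ by the definition of $G$, and $\Lambda^G=\bigoplus_p(\Lambda^p)^G\subset A$ by hypothesis.
\end{proof}

Equivariant maps act on forms on any Riemannian $n$-manifold $M$. For $x\in M$ choose a linear isometry $\phi:V\to T_xM$, and for forms $\alpha=(\alpha_1,\dots,\alpha_N)$ of degrees $p_j$ define $P(\alpha)(x)$ by $\phi^*\bigl(P(\alpha)(x)\bigr)=P(\phi^*\alpha(x))$. Two choices of $\phi$ differ by an element of $O(n)$, so by equivariance $P(\alpha)$ is a well-defined smooth $p$-form. If $\phi_s$ is an orthonormal frame parallel along a curve $c(s)$, then $\phi_s^*\nabla_{\dot c}\omega=\frac d{ds}\phi_s^*\omega$ for every form $\omega$. The chain rule therefore gives $\nabla_v(P(\alpha))=dP_\alpha(\nabla_v\alpha)$,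 and so
\begin{equation}\label{eq:chain}
|P(\alpha)|\le C_{P,b},\qquad|\nabla P(\alpha)|\le C_{P,b}\sum_j|\nabla\alpha_j|\qquad\text{wherever }\max_j|\alpha_j|\le b ,
\end{equation}
with a constant that depends only on $P$ and $b$, not on $M$.

\section{Estimates depending only on the dimension}\label{sec:analysis}

The manifolds may collapse, so their volumes have no lower bound, and their curvature has no upper bound. We therefore normalize the measure and use only estimates that follow from a lower Ricci bound and an upper diameter bound. In this section $M$ is a closed $n$-manifold with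
\[
\operatorname{diam}(M)\le1,\qquad W_p\ge-\kappa\ \text{ for all }p,\qquad0\le\kappa\le1 .
\]
In particular $\operatorname{Ric}=W_1\ge-1\ge-(n-1)$. The norm $\|\cdot\|$ is the $L^2$ norm for the probability measure $d\nu=d\mathrm{vol}/\mathrm{vol}(M)$, the operator $\Delta_0\ge0$ is the Laplacian on functions, and $c,C>0$ depend only on $n$. We quote two theorems of Li and Yau, valid for $\operatorname{Ric}\ge-(n-1)$ and $\operatorname{diam}\le1$.

\smallskip
\noindent\emph{Poincar\'e inequality} \cite{LY80}. The first nonzero eigenvalue of $\Delta_0$ is at least $c$. Equivalently,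
\begin{equation}\label{eq:poincare}
\Bigl\|f-\int f\,d\nu\Bigr\|^2\le c^{-1}\|\nabla f\|^2\qquad\text{for smooth }f .
\end{equation}

\noindent\emph{Parabolic Harnack inequality} \cite[Theorem~2.2]{LY86}. If $u>0$ solves $(\partial_t+\Delta_0)u=0$ on $M\times[0,\infty)$ and $0<t_1<t_2$, then $u(x,t_1)\le C'u(y,t_2)$ for all $x,y\in M$, where $C'$ depends only on $n$, $t_1$, $t_2$.

\begin{lemma}\label{lem:heat}
$\|e^{-\Delta_0}f\|_\infty\le C\|f\|$ for every smooth function $f$.
\end{lemma}

\begin{proof}
Let $h_t(x,y)>0$ be the heat kernel with respect to $\nu$. It is symmetric, $\int h_t(x,y)\,d\nu(y)=1$, and $\int h_t(x,y)^2\,d\nu(y)=h_{2t}(x,x)$ by the semigroup property. The Harnack inequality for $u(y,t)=h_{t+1/2}(x,y)$, with $t_1=\frac12$ and $t_2=\frac32$, gives $h_1(x,x)\le C\,h_2(x,y)$ for all $y$. Integrating in $y$ yields $h_1(x,x)\le C$. The eigenfunction expansion $h_t(x,x)=\sum_ke^{-\lambda_k(\Delta_0)t}\varphi_k(x)^2$ is nonincreasing in $t$, so $h_2(x,x)\le C$. By the Cauchy--Schwarz inequality, $|e^{-\Delta_0}f(x)|\le h_2(x,x)^{1/2}\|f\|$.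
\end{proof}

\begin{lemma}\label{lem:eigen}
Let $\omega$ be a $p$-form with $\Delta\omega=\mu\omega$ and $\mu\le1$. Then
\[
\|\nabla\omega\|^2\le(\mu+\kappa)\|\omega\|^2,\qquad\|\omega\|_\infty\le C\|\omega\| .
\]
\end{lemma}

\begin{proof}
The first bound is $\|\nabla\omega\|^2=\int\langle\Delta\omega,\omega\rangle\,d\nu-\int\langle W_p\omega,\omega\rangle\,d\nu$. For the second we show that $|\omega|$ is a subsolution of a scalar equation, to which Lemma~\ref{lem:heat} applies. As $|\omega|$ is not smooth at its zeros, let $f=\sqrt{|\omega|^2+\delta^2}$ with $\delta>0$. Computing $\Delta_0\frac12f^2=\Delta_0\frac12|\omega|^2$ in two ways,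
\[
f\Delta_0f-|\nabla f|^2=\langle\nabla^*\nabla\omega,\omega\rangle-|\nabla\omega|^2=\mu|\omega|^2-\langle W_p\omega,\omega\rangle-|\nabla\omega|^2\le2f^2-|\nabla\omega|^2 .
\]
Differentiating $f^2=|\omega|^2+\delta^2$ once gives $f|\nabla f|\le|\omega||\nabla\omega|\le f|\nabla\omega|$, so $|\nabla f|\le|\nabla\omega|$ and $\Delta_0f\le2f$. Since $e^{-t\Delta_0}$ preserves nonnegativity,
\[
\frac d{dt}\bigl(e^{2t}e^{-t\Delta_0}f\bigr)=e^{2t}e^{-t\Delta_0}(2f-\Delta_0f)\ge0 .
\]
Comparing $t=0$ with $t=1$ gives $|\omega|\le f\le e^2e^{-\Delta_0}f\le e^2C\|f\|$. Let $\delta\to0$.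
\end{proof}

\section{The limit of the small eigenforms}\label{sec:limit}

\begin{proposition}\label{prop:limit}
Let $M_i$ be closed connected Riemannian $n$-manifolds with $\operatorname{diam}(M_i)\le1$ and $W_p\ge-\varepsilon_i$ for all $p$, where $0\le\varepsilon_i\le1$ and $\varepsilon_i\to0$. After passing to a subsequence there are an integer $N\le2^n$, degrees $p_1,\dots,p_N$, a closed subgroup $G\subset O(n)$ and, for each $i$, orthonormal eigenforms $\alpha_{i,1},\dots,\alpha_{i,N}$ of $\Delta$ on $M_i$ of degrees $p_1,\dots,p_N$, a point $x_i\in M_i$ and a linear isometry $\phi_i:V\to T_{x_i}M_i$, such that: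
\begin{enumerate}
\item[(i)] $S_i=\operatorname{span}(\alpha_{i,1},\dots,\alpha_{i,N})$ is the sum of all eigenspaces of $\Delta$ with eigenvalue at most some $\mu^{(i)}\ge0$;
\item[(ii)] $a_{i,j}=\phi_i^*\alpha_{i,j}(x_i)$ converges to $a_j\in\Lambda^{p_j}$, and $a_1,\dots,a_N$ is an orthonormal basis of $\Lambda^G$.
\end{enumerate}
If all $M_i$ are oriented, the $\phi_i$ can be taken orientation preserving.
\end{proposition}

\begin{proof}
\emph{Step 1: finitely many small eigenvalues, and a gap.} Let $\mu_{i,1}\le\mu_{i,2}\le\cdots$ be the eigenvalues of $\Delta$ on $\bigoplus_p\Omega^p(M_i)$, with multiplicity, and let $\alpha_{i,1},\alpha_{i,2},\dots$ be corresponding orthonormal eigenforms of pure degree. Pass to a subsequence such that $\mu_{i,k}\to\mu_k\in[0,\infty]$ for all $k\le2^n+1$. Suppose $K\le2^n+1$ and $\mu_K=0$. By Lemma~\ref{lem:eigen}, for $j\le K$ and large $i$ we have $|\alpha_{i,j}|\le C$, and $\|\nabla\alpha_{i,j}\|\to0$. For $j,k\le K$ the function $f=\langle\alpha_{i,j},\alpha_{i,k}\rangle$ has mean $\delta_{jk}$ and satisfies $|\nabla f|\le C(|\nabla\alpha_{i,j}|+|\nabla\alpha_{i,k}|)$.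 By \eqref{eq:poincare},
\begin{equation}\label{eq:gram}
\bigl\|\langle\alpha_{i,j},\alpha_{i,k}\rangle-\delta_{jk}\bigr\|\to0\qquad(j,k\le K).
\end{equation}
For large $i$ the function $\sum_{j,k}|\langle\alpha_{i,j},\alpha_{i,k}\rangle-\delta_{jk}|^2$ has mean less than $1$, so it is less than $1$ at some point. There the Gram matrix is invertible, the $K$ forms are linearly independent in a space of dimension $2^n$, and so $K\le2^n$.

Let $N$ be the largest $k\le2^n+1$ with $\mu_k=0$; it exists because constants are harmonic. Then $N\le2^n$ and $\mu_{N+1}>0$. Discarding finitely many $i$, we find $\mu_*>0$ with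
\[
\mu_{i,N}<\mu_*\le\mu_{i,N+1}\qquad\text{and}\qquad|\alpha_{i,j}|\le C\quad(j\le N)
\]
for all $i$. This proves (i) with $\mu^{(i)}=\mu_{i,N}$. There are finitely many choices for the degrees of $\alpha_{i,1},\dots,\alpha_{i,N}$, so along a subsequence $\deg\alpha_{i,j}=p_j$ does not depend on $i$. Let $U$ and $\mathcal P^p$ be as in Section~\ref{sec:algebra}, and $\alpha_i=(\alpha_{i,1},\dots,\alpha_{i,N})$.

\emph{Step 2: $S_i$ is almost closed under equivariant operations.} Fix $P\in\mathcal P^p$ and let $\eta=P(\alpha_i)$. By \eqref{eq:chain}, $\|\nabla\eta\|\to0$. We want to conclude that $\eta$ is close to $S_i$. The Weitzenb\"ock formula is of no use here, since bounding $\int\langle\Delta\eta,\eta\rangle\,d\nu$ from above through it would require an upper bound for $W_p$. But $d=\sum e^j\nabla_j$ and $d^*=-\sum\iota_k\nabla_k$ give $|d\eta|^2,|d^*\eta|^2\le n|\nabla\eta|^2$ with no curvature term. Let $\Pi_i$ be the $L^2$ projection onto $S_i$. Expanding $\eta$ in eigenforms and using the gap,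
\[
\mu_*\|\eta-\Pi_i\eta\|^2\le\int\langle\Delta\eta,\eta\rangle\,d\nu=\|d\eta\|^2+\|d^*\eta\|^2\le2n\|\nabla\eta\|^2 .
\]
Therefore
\begin{equation}\label{eq:closed}
\|P(\alpha_i)-\Pi_iP(\alpha_i)\|\to0\qquad\text{for each fixed }P\in\mathcal P^p .
\end{equation}
This is where all small eigenforms are needed: the harmonic forms alone need not be followed by a gap, and for them \eqref{eq:closed} fails in Example~\ref{ex:heis}.

\emph{Step 3: from integral bounds to one good point.} The statements \eqref{eq:gram} and \eqref{eq:closed} hold in $L^2$, whereas Lemma~\ref{lem:stab} concerns forms on a single vector space. We need points $x_i$ that are good for all $P$ simultaneously, which a diagonal argument provides. Each $\mathcal P^p$ is a subspace of a space of polynomial maps, so it has a countable spanning set; let $P_1,P_2,\dots$ enumerate such sets for all $0\le p\le n$. For $s\ge1$ put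
\[
F_{i,s}=\sum_{j,k\le N}\bigl|\langle\alpha_{i,j},\alpha_{i,k}\rangle-\delta_{jk}\bigr|^2+\sum_{m\le s}\bigl|P_m(\alpha_i)-\Pi_iP_m(\alpha_i)\bigr|^2 .
\]
For fixed $s$, $\int F_{i,s}\,d\nu\to0$ as $i\to\infty$. Choose $i_1<i_2<\cdots$ with $\int F_{i_s,s}\,d\nu\le1/s$, keep only the manifolds $M_{i_s}$, and renumber them by $s$, written $i$ again. Then $F_i=F_{i,i}$ has mean at most $1/i$, and there is $x_i\in M_i$ with $F_i(x_i)\le1/i$. Choose any linear isometry $\phi_i:V\to T_{x_i}M_i$, orientation preserving if the $M_i$ are oriented. The forms $a_{i,j}=\phi_i^*\alpha_{i,j}(x_i)$ are bounded, so along a subsequence $a_{i,j}\to a_j$. The first sum in $F_i$ shows that $a_1,\dots,a_N$ are orthonormal. Let $A$ be their span, $a=(a_1,\dots,a_N)$ and $a_i=(a_{i,1},\dots,a_{i,N})$.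

Fix $m$, and write $\Pi_iP_m(\alpha_i)=\sum_kc_{i,k}\alpha_{i,k}$. The coefficients $c_{i,k}=\int\langle P_m(\alpha_i),\alpha_{i,k}\rangle\,d\nu$ are bounded in $i$ by \eqref{eq:chain}. Evaluating at $x_i$, the second sum in $F_i$ gives $|P_m(a_i)-\sum_kc_{i,k}a_{i,k}|\to0$. Along a subsequence on which the $c_{i,k}$ converge to numbers $c_k$ we obtain $P_m(a)=\sum_kc_ka_k\in A$; this conclusion concerns only $a$, so the auxiliary subsequence is not retained. By linearity $P(a)\in A$ for all $P\in\mathcal P^p$ and all $p$. Lemma~\ref{lem:stab} now gives $A=\Lambda^G$ for the stabilizer $G$ of $a$, a closed subgroup of $O(n)$. This is (ii).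
\end{proof}

\begin{corollary}\label{cor:chi}
In the situation of Proposition~\ref{prop:limit}, for all $i$ in the subsequence,
\[
\chi(M_i)=\sum_p(-1)^p\dim(\Lambda^p)^G=\int_G\det(1-g)\,dg,\qquad b_p(M_i)\le\dim(\Lambda^p)^G .
\]
\end{corollary}

\begin{proof}
Let $N_p$ be the number of $j$ with $p_j=p$. Then $N_p=\dim S_i^p$, where $S^p_i$ is the degree $p$ part of $S_i$, and $N_p=\dim(\Lambda^p)^G$ by (ii). By (i), $S_i$ is the sum of $\ker\Delta$ and finitely many eigenspaces with eigenvalue $\mu>0$; in particular $b_p(M_i)\le N_p$. Each such eigenspace is preserved by $d$ and $d^*$, and as a complex under $d$ it is acyclic: if $d\omega=0$ and $\Delta\omega=\mu\omega$, then $\omega=d(\mu^{-1}d^*\omega)$. The alternating sum of dimensions of a finite-dimensional acyclic complex vanishes, so $\sum_p(-1)^pN_p=\sum_p(-1)^pb_p(M_i)=\chi(M_i)$. The integral formula is Lemma~\ref{lem:det}.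
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n\ge2$ and let $g_i$ be the metrics of Definition~\ref{def:anco}. By Lemmas~\ref{lem:formula} and~\ref{lem:W}(a), $W_p(g_i)\ge-n^2/i$ for all $p$. Apply Corollary~\ref{cor:chi} to $M_i=(X,g_i)$, $i\ge n^2$. The integrand $\det(1-g)$ is nonnegative by Lemma~\ref{lem:det}, so $\chi(X)\ge0$.
\end{proof}

\begin{remark}\label{rem:hyp}
The bound on $W_1=\operatorname{Ric}$ and the diameter bound enter through the two theorems of Li and Yau. The bounds on all $W_p$, with $\varepsilon_i\to0$, enter through Lemma~\ref{lem:eigen}, which makes small eigenforms of every degree almost parallel. Without the diameter bound Step~1 fails: for the metrics $i\,g$ on a fixed manifold $(X,g)$ the eigenvalues of $\Delta$ are $\mu_k(g)/i$, and all of them tend to $0$.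
\end{remark}

\section{The signature as a trace on invariant forms}\label{sec:signature}

The Euler characteristic is the trace on harmonic forms of the involution $(-1)^p$, which anticommutes with $d+d^*$. The signature is a trace of the same kind, for another involution $\tau$, so it too can be computed on the small eigenforms.

On an oriented Euclidean space of even dimension $n=2m$, the Hodge star is defined by $\alpha\wedge\star\beta=\langle\alpha,\beta\rangle\,\mathrm{vol}$. It is an isometry that commutes with $SO(n)$, and $\star^2=(-1)^p$ on $p$-forms. On an oriented Riemannian manifold of even dimension, $d^*=-\star d\star$. Define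
\[
\tau=(\sqrt{-1})^{\,p(p-1)+m}\,\star\qquad\text{on complex $p$-forms}.
\]
Recall that for an oriented closed manifold $M$ of dimension $4k$ the pairing $([\alpha],[\beta])\mapsto\int_M\alpha\wedge\beta$ on $H^{2k}(M;\mathbb R)$ is symmetric and nondegenerate, and that $\sigma(M)$ is the number of its positive minus the number of its negative eigenvalues.

\begin{lemma}\label{lem:tau}
Let $M$ be an oriented closed Riemannian manifold of dimension $n=4k$, and let $S$ be the sum of all eigenspaces of $\Delta$ with eigenvalue at most $\mu\ge0$. Then $\tau$ preserves $S\otimes\mathbb C$, and $\sigma(M)=\operatorname{Tr}(\tau|S\otimes\mathbb C)$.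
\end{lemma}

\begin{proof}
We count exponents of $\sqrt{-1}$ modulo $4$, with $n=2m$. On $p$-forms, $\tau^2$ is $\star^2=(-1)^p$ times $\sqrt{-1}$ to the power
\[
p(p-1)+(n-p)(n-p-1)+n=2p^2+n^2-2np\equiv2p^2 ,
\]
so $\tau^2=(-1)^p(-1)^{p^2}=1$. In $\tau d\tau$ the second $\tau$ acts in degree $n-p+1$, and the exponent is
\[
p(p-1)+(n-p+1)(n-p)+n=2p(p-1)+n^2-2np+2n\equiv0 ,
\]
so $\tau d\tau=\star d\star=-d^*$. Multiplying by $\tau$ on either side gives $d\tau=-\tau d^*$ and $\tau d=-d^*\tau$. Hence $\tau$ anticommutes with $D=d+d^*$ and commutes with $\Delta=D^2$, so it preserves every eigenspace.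

On an eigenspace with eigenvalue $\mu'>0$ the operator $D$ is invertible and $D\tau D^{-1}=-\tau$, so the trace of $\tau$ vanishes there. On $\ker\Delta$, $\tau$ interchanges degrees $p$ and $n-p$, so only degree $2k$ contributes to the trace, and there $\tau=\star$ because $2k(2k-1)+2k=4k^2$. For harmonic $2k$-forms, $\int\alpha\wedge\beta=\int\alpha\wedge\star\star\beta=\int\langle\alpha,\star\beta\rangle\,\mathrm{vol}$. So the pairing is positive definite on the $+1$ eigenspace of $\star$, negative definite on the $-1$ eigenspace, the two are orthogonal, and $\sigma(M)=\operatorname{Tr}(\star|\ker\Delta\cap\Omega^{2k})$.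
\end{proof}

On the algebraic side, the function $\det(1-g)$ is replaced by $\operatorname{Tr}(\tau g)$. The two are related plane by plane.

\begin{lemma}\label{lem:trace}
Let $n=2m$ and $g\in SO(n)$. Then $|\operatorname{Tr}(\tau g|\Lambda\otimes\mathbb C)|^2=\det(1-g)\det(1+g)$.
\end{lemma}

\begin{proof}
Let $V=V_1\oplus V_2$ be an oriented orthogonal sum of spaces of even dimensions $n_1,n_2$, with operators $\star_1,\star_2$ and $\tau_1,\tau_2$. For basis monomials $\alpha\in\Lambda^pV_1^*$ and $\beta\in\Lambda^qV_2^*$, moving $\beta$ past $\star_1\alpha$ gives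
\[
(\alpha\wedge\beta)\wedge(\star_1\alpha\wedge\star_2\beta)=(-1)^{q(n_1-p)}\,\mathrm{vol}_1\wedge\mathrm{vol}_2=(-1)^{pq}\,\mathrm{vol},
\]
so $\star(\alpha\wedge\beta)=(-1)^{pq}\star_1\alpha\wedge\star_2\beta$. The sign is canceled by the factor in $\tau$, because $(p+q)(p+q-1)=p(p-1)+q(q-1)+2pq$ and $(\sqrt{-1})^{2pq}=(-1)^{pq}$. Thus $\tau=\tau_1\otimes\tau_2$ under the isomorphism $\Lambda V_1^*\otimes\Lambda V_2^*\to\Lambda V^*$, $\alpha\otimes\beta\mapsto\alpha\wedge\beta$.

Since $\det g=1$ and $n$ is even, the eigenvalues $-1$ and $1$ of $g$ have even multiplicity. So $V$ is an oriented orthogonal sum of $g$-invariant planes on which $g$ is a rotation by angles $\theta_1,\dots,\theta_m$, and $\operatorname{Tr}(\tau g)$ is the product of the traces for the planes. On one plane, $g$ acts trivially on $\Lambda^0\oplus\Lambda^2$ and $\tau$ interchanges the two summands, which contributes $0$. On $\Lambda^1$, $\tau=\sqrt{-1}\,\star$ with $\star$ the rotation by $\pi/2$, which contributes $\sqrt{-1}\cdot2\cos(\theta_j+\pi/2)=-2\sqrt{-1}\sin\theta_j$. Hence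
\[
|\operatorname{Tr}(\tau g)|^2=\prod_j4\sin^2\theta_j=\prod_j(2-2\cos\theta_j)(2+2\cos\theta_j)=\det(1-g)\det(1+g).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:sigbound}
Let $n=2m$ and let $G\subset SO(n)$ be a closed subgroup. Then $\tau$ preserves $\Lambda^G\otimes\mathbb C$, and
\[
\bigl|\operatorname{Tr}(\tau|\Lambda^G\otimes\mathbb C)\bigr|^2\le2^{n-1}\int_G\det(1-g)\,dg .
\]
\end{lemma}

\begin{proof}
Put $e(G)=\int_G\det(1-g)\,dg$. Since $\tau$ commutes with $G$, it commutes with the projection $\Pi_G$ onto $\Lambda^G$, and $\operatorname{Tr}(\tau|\Lambda^G\otimes\mathbb C)=\operatorname{Tr}(\tau\Pi_G)=\int_G\operatorname{Tr}(\tau g)\,dg$. By Lemma~\ref{lem:trace}, the Cauchy--Schwarz inequality and Lemma~\ref{lem:det},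
\[
\bigl|\operatorname{Tr}(\tau|\Lambda^G\otimes\mathbb C)\bigr|^2\le\Bigl(\int_G\sqrt{\det(1-g)}\sqrt{\det(1+g)}\,dg\Bigr)^2\le e(G)\dim\Lambda^G .
\]
If $e(G)=0$ we are done. The trivial bound $\dim\Lambda^G\le2^n$ can be halved when $e(G)>0$. In that case some $g\in G$ has $\det(1-g)\ne0$, so its rotation angles satisfy $z_j=e^{\sqrt{-1}\,\theta_j}\ne1$ for all $j$. On the exterior algebra of the $j$-th plane $g$ has the four eigenvalues $1,1,z_j,\bar z_j$, and the eigenvalues of $g$ on $\Lambda\otimes\mathbb C$ are the $4^m$ products of one eigenvalue from each plane. Fix the choices for $j\ge2$, with product $\zeta$. The total product is $1$ exactly when the choice for $j=1$ equals $\zeta^{-1}$. If $\zeta=1$ this holds for the two entries $1,1$ only, and if $\zeta\ne1$ it can hold only for $z_1,\bar z_1$. So at most half of the eigenvalues equal $1$, and $\dim\Lambda^G\le\dim\ker(g-1|\Lambda)\le2\cdot4^{m-1}=2^{n-1}$.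
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Neither the condition $G\subset SO(n)$ nor $\sigma^2$ depends on the choice of an orientation, so the additional assertions concern exactly the orientable manifolds of dimension $n=4k$. Suppose that no $\varepsilon(n)$ works. Then for each $i$ there is a closed connected $n$-manifold $M_i$ with $\operatorname{diam}\le1$ and $W_p\ge-1/i$ for all $p$, for which no group with the required properties exists. Passing to a subsequence, we may assume that either $n=4k$ and all $M_i$ are oriented, or none of the $M_i$ is an orientable manifold of dimension divisible by $4$. Proposition~\ref{prop:limit} gives a further subsequence and a group $G$. We show that $G$ has all the required properties for $M_i$ with $i$ large, which is a contradiction.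

\emph{(1)} The formula is Corollary~\ref{cor:chi}, the lower bound is Lemma~\ref{lem:det}, and
\[
\chi(M_i)\le\sum_{p\ \mathrm{even}}\dim(\Lambda^p)^G\le\sum_{p\ \mathrm{even}}\binom np=2^{n-1}.
\]

\emph{(2)} The bound on $b_p$ is Corollary~\ref{cor:chi}. If $b_1(M_i)>0$, then $G$ fixes a nonzero covector, so every $g\in G$ has the eigenvalue $1$, and the integrand $\det(1-g)$ vanishes identically.

\emph{(3)} Let $n=4k$, with $M_i$ oriented and $\phi_i$ orientation preserving. Since $b_n(M_i)=1$, part (2) gives $(\Lambda^n)^G=\Lambda^n$. An element $g$ acts on $\Lambda^n$ by $\det g$, so $G\subset SO(n)$. By Lemma~\ref{lem:tau}, $\tau\alpha_{i,j}=\sum_lc^i_{jl}\alpha_{i,l}$ with constants $c^i_{jl}$, and $\sigma(M_i)=\sum_jc^i_{jj}$. The matrices $(c^i_{jl})$ are unitary, because $\tau$ is an isometry, so they converge along a subsequence to a matrix $(c_{jl})$. As $\phi_i^*$ commutes with $\star$, evaluation at $x_i$ gives $\tau a_{i,j}=\sum_lc^i_{jl}a_{i,l}$, and in the limit $\tau a_j=\sum_lc_{jl}a_l$. The $a_j$ form a basis of $\Lambda^G$, so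
\[
\sigma(M_i)=\sum_jc^i_{jj}\longrightarrow\sum_jc_{jj}=\operatorname{Tr}(\tau|\Lambda^G\otimes\mathbb C).
\]
A convergent sequence of integers is eventually constant, hence $\sigma(M_i)=\operatorname{Tr}(\tau|\Lambda^G\otimes\mathbb C)$ for large $i$. Lemma~\ref{lem:sigbound} and part (1) give $\sigma(M_i)^2\le2^{n-1}\chi(M_i)$.

This contradiction proves the existence of $\varepsilon(n)$. The last sentence of the theorem holds with $\varepsilon'(n)=\varepsilon(n)/n$, by Lemma~\ref{lem:W}(b) and $W_0=W_n=0$. \qed

\section{Finite covers and the fundamental group}\label{sec:C}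

The Euler characteristic is multiplicative under finite covers, while the bounds in Theorem~\ref{thm:B} depend only on $n$. Theorem~\ref{thm:C} results from applying these bounds to a suitable cover, which is possible because the diameter of a finite cover is controlled by its degree.

\begin{lemma}\label{lem:cover}
Let $X$ admit ANCO, $\dim X=n\ge2$, and let $X'\to X$ be a connected $k$-fold cover. Then $X'$ admits ANCO, and conclusions (1)--(3) of Theorem~\ref{thm:B} hold for $X'$.
\end{lemma}

\begin{proof}
Pull the metric $g_i$ back to $X'$, and let $B_1,\dots,B_k$ be the closed unit balls around the preimages of a base point $x_0\in X$. They cover $X'$: given $y'\in X'$, join its image to $x_0$ by a minimal geodesic, of length at most $1$, and lift it starting at $y'$. Form a graph with vertices $B_1,\dots,B_k$, joining two balls when they intersect. If it were disconnected, $X'$ would be a disjoint union of two nonempty closed sets. So the graph is connected, any two points of $X'$ are joined by a chain of at most $k$ successively intersecting balls of diameter at most $2$, and $\operatorname{diam}(X')\le2k$.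 Multiplying the metric by $(2k)^{-2}$ gives $\operatorname{diam}\le1$ and $\lambda_1\ge-4k^2/i$. The subsequence $i=4k^2l$, $l\ge1$, satisfies Definition~\ref{def:anco}. By Lemma~\ref{lem:W}(a), condition \eqref{eq:hyp} holds for large $l$.
\end{proof}

When $\pi_1(X)$ is infinite we look for a finite cover with $b_1>0$. Recall that the lower central series of a group $\Gamma$ is $\Gamma_1=\Gamma$, $\Gamma_{j+1}=[\Gamma,\Gamma_j]$, and that $\Gamma$ is nilpotent if some $\Gamma_j$ is trivial.

\begin{lemma}\label{lem:nil}
A finitely generated infinite nilpotent group $\Gamma$ has abelianization of positive rank.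
\end{lemma}

\begin{proof}
The abelianization $\Gamma_1/\Gamma_2$ is a finitely generated abelian group, so it suffices to show that it is infinite. Suppose it is finite. We show by induction that every $\Gamma_j/\Gamma_{j+1}$ is finite; as the series terminates, $\Gamma$ is then finite, a contradiction. With $[x,z]=xzx^{-1}z^{-1}$ one has
\[
[xy,z]=x[y,z]x^{-1}\,[x,z],\qquad[x,zw]=[x,z]\,z[x,w]z^{-1}.
\]
The group $\Gamma_{j+1}/\Gamma_{j+2}$ is central in $\Gamma/\Gamma_{j+2}$, so these identities show that the commutator map $\Gamma\times\Gamma_j\to\Gamma_{j+1}/\Gamma_{j+2}$ is a homomorphism in each variable. It kills $\Gamma_2$ in the first variable because the target is abelian, and $\Gamma_{j+1}$ in the second because $[\Gamma,\Gamma_{j+1}]=\Gamma_{j+2}$. So it factors through the finite set $\Gamma_1/\Gamma_2\times\Gamma_j/\Gamma_{j+1}$, and its values have finite order and generate the target. An abelian group generated by finitely many elements of finite order is finite.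
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $\pi_1(X)$ is finite, let $X'$ be the universal cover. Lemma~\ref{lem:cover} and Theorem~\ref{thm:B}(1) give $0\le\chi(X')=|\pi_1(X)|\,\chi(X)\le2^{n-1}$.

Let $\pi_1(X)$ be infinite. The metrics $g_i$ have diameter at most $1$ and sectional curvature at least $-1/i$; that is, $X$ has almost nonnegative sectional curvature. By the theorem of Fukaya and Yamaguchi \cite{FY}, the fundamental group of such a manifold contains a nilpotent subgroup $\Gamma$ of finite index $k$. Let $X'\to X$ be the connected $k$-fold cover with $\pi_1(X')=\Gamma$. The group $\Gamma$ is infinite, since it has finite index in an infinite group, and finitely generated, since $X'$ is a closed manifold. By Lemma~\ref{lem:nil}, $H_1(X';\mathbb Z)=\Gamma/[\Gamma,\Gamma]$ has positive rank, so $b_1(X')>0$. Lemma~\ref{lem:cover} and Theorem~\ref{thm:B}(2) give $k\chi(X)=\chi(X')=0$.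
\end{proof}

\begin{thebibliography}{9}

\bibitem{FY}
Fukaya and Yamaguchi, Ann. of Math. \textbf{136} (1992).

\bibitem{HT}
Huang Teng and Tan Qiang, \emph{Curvature operator and Euler number}, arXiv:2507.22091 (2025).

\bibitem{LY80}
Li and Yau, \emph{Estimates of eigenvalues of a compact Riemannian manifold}, 1980.

\bibitem{LY86}
Li and Yau, Acta Math. (1986).

\bibitem{PW}
Petersen and Wink, Invent. Math. (2021).

\end{thebibliography}
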